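# Critical levels of Morse functions and of functions with isolated critical points

## Two functions on the torus

Take $T^2=(\mathbb R/2\pi\mathbb Z)^2$ and two functions on it:
$$f(x,y)=\cos x+\cos y,\qquad g(x,y)=\sin x+\sin y+\sin(x+y).$$

The critical points of $f$ are the four points with $x,y\in\{0,\pi\}$. All are nondegenerate: a maximum with value $2$, a minimum with value $-2$, and two saddles, both with value $0$. So $f$ is a Morse function with four critical points and three critical values.

For $g$ we solve $\cos x+\cos(x+y)=0=\cos y+\cos(x+y)$. Then $\cos x=\cos y$. If $y=x$, then $2\cos^2x+\cos x-1=0$, so $\cos x\in\{\tfrac12,-1\}$. If $y=-x$, then $\cos x=-1$. The critical points are $\pm(\pi/3,\pi/3)$, with values $\pm 3\sqrt3/2$, and $(\pi,\pi)$, with value $0$. Writing $x=\pi+u$, $y=\pi+v$ we get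
$$g=-\sin u-\sin v+\sin(u+v)=-\tfrac12uv(u+v)+\cdots ,$$
so $(\pi,\pi)$ is an isolated degenerate critical point, a monkey saddle. Thus $g$ has three critical points and three critical values.

If we count *points*, degeneracy helps: a Morse function on $T^2$ has at least four critical points by the Morse inequalities, and $g$ has three. If we count *values*, nothing was gained. The reason is visible in the local model. In suitable linear coordinates the monkey saddle is $u^3-3uv^2$. For $\varepsilon>0$ the perturbation $u^3-3uv^2+\varepsilon u$ has exactly the two critical points $(0,\pm\sqrt{\varepsilon/3})$, both nondegenerate saddles, and both with value $0$. The degenerate point breaks into two Morse points, but these can share a level.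

So we ask: can an isolated degenerate critical point do the work of many Morse *levels*? For a nonempty closed connected smooth manifold $M$ put
$$\mu(M)=\min_{f\text{ Morse}}|\mathrm{critval}(f)|,\qquad \iota(M)=\min_{g\text{ with isolated critical points}}|\mathrm{critval}(g)|,$$
where $\mathrm{critval}$ denotes the set of critical values. Morse functions have isolated critical points, so $\iota(M)\le\mu(M)$. The question, from Hanlon, Hicks and Lazarev, "Relating categorical dimensions in topology and symplectic geometry", arXiv:2308.13677, is whether there are closed manifolds $M_n$ for which the ratio $\mu(M_n)/\iota(M_n)$ is unbounded.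

Two facts are given. First, let $\mathrm{cuplength}(H^*(M;R))$ be the largest $k$ for which there are classes $a_1,\dots,a_k$ of positive degree with $a_1\cup\dots\cup a_k\ne0$ (for the torus it is $2$). Then
$$\mathrm{cuplength}(H^*(M;R))\le\mu(M)\le\dim M+1. \tag{1}$$
The upper bound comes from self-indexing Morse functions, whose value at a critical point is its index. Second, locally, the number of critical values of a Morsification of a degenerate critical point can be arbitrarily large. The difficulty is to get such behavior, unavoidably, on a closed manifold. Here is the answer.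

**Theorem A.** For every $n\ge1$ there is a closed connected manifold $M_n$ of dimension $2^{n+1}+1$ with $\iota(M_n)=3$ and $\mu(M_n)\ge n+3$. Hence $\mu(M_n)/\iota(M_n)\ge(n+3)/3\to\infty$.

**Theorem B.** Let $M$ denote a closed connected manifold.

1. If $\iota(M)\le2$, then $\mu(M)/\iota(M)\le5/2$. So $3$ is the smallest denominator for which the ratio can be unbounded. Consequently $\mu(M)/\iota(M)\le(\dim M+1)/3$ whenever $\dim M\ge7$.
2. For every $m\ge29$ there is a closed connected $m$-manifold $M$ with $\iota(M)=3$ and $\mu(M)>\frac{m+3}{32}+2$. If $m=2^{s+2}-3$ with $s\ge3$, one can achieve $\mu(M)\ge\frac{m+3}{16}+2$.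

So $\sup_{\dim M=m}\mu(M)/\iota(M)$ grows exactly linearly in $m$: for $m\ge29$ it lies between $\frac{m+67}{96}$ and $\frac{m+1}{3}$. The optimal constant is not determined here.

## Two critical values force a homotopy sphere

The smallest denominators can be treated directly.

**Lemma 1.** If $\iota(M)\le2$, then $M$ is a point or a homotopy sphere, and $\mu(M)/\iota(M)\le5/2$.

*Proof.* Let $m=\dim M$. If $m=0$, then $M$ is a point and the ratio is $1$. If $m\ge1$, a function with isolated critical points is nonconstant, so it has distinct minimum and maximum values, and $\iota(M)=2$. If $m=1$, then $M=S^1$, and the height function shows that $\mu=2$; the ratio is $1$.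

Let $m\ge2$. Let $g$ have isolated critical points, finitely many by compactness, and only the critical values $a=\min g<b=\max g$. Fix a Riemannian metric and use the flow of $-\nabla g$.

**Step 1.** *We show that the minimum is attained at one point only, and likewise the maximum.* The $\omega$-limit set of a trajectory is nonempty, connected and made of critical points, so it is a single critical point. A trajectory that starts in $M\setminus g^{-1}(b)$ stays at values $<b$, so its limit lies in $g^{-1}(a)$. Hence $M\setminus g^{-1}(b)$ is the disjoint union of the basins of the points of $g^{-1}(a)$.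

Each basin is open. Indeed, let $p\in g^{-1}(a)$ and let $D$ be a closed coordinate ball about $p$ that contains no other critical point. All points of $g^{-1}(a)$ are critical, so $g>a$ on $\partial D$, say $g\ge a+\eta$ there with $\eta>0$. A trajectory that starts in $O=\{g<a+\eta\}\cap\operatorname{int}D$ cannot reach $\partial D$, so it stays in $O$ and converges to $p$. Thus $O$ is an open set inside the basin, and the basin is the set of points whose trajectory enters $O$, which is open.

Since $m\ge2$ and $g^{-1}(b)$ is finite, $M\setminus g^{-1}(b)$ is connected, so there is only one basin: $g^{-1}(a)=\{p\}$. Applying this to $-g$ gives $g^{-1}(b)=\{q\}$.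

**Step 2.** *We show that $M\setminus\{q\}$ and $M\setminus\{p\}$ are weakly contractible.* The set $M\setminus\{q\}$ is the basin of $p$ and is invariant under the flow. Every point of a compact subset $C$ enters the forward-invariant open set $O$ at some time. By compactness a single time $T$ moves all of $C$ into $O\subset D$, and $D\subset M\setminus\{q\}$ is a ball. So every map of a sphere into $M\setminus\{q\}$ is null-homotopic. Use $-g$ for $M\setminus\{p\}$.

**Step 3.** *We identify the homotopy type.* The open sets $M\setminus\{q\}$ and $M\setminus\{p\}$ are simply connected and their intersection is connected, so $\pi_1(M)=1$ by van Kampen. Since $H_i(M,M\setminus\{q\})=0$ for $i\le m-1$, the map $H_i(M\setminus\{q\})\to H_i(M)$ is onto for $i\le m-1$, so $\tilde H_i(M)=0$ for $i<m$. Being simply connected, $M$ is orientable and $H_m(M)=\mathbb Z$. By Hurewicz a generator is represented by a map $S^m\to M$, which is a homology isomorphism between simply connected complexes, hence a homotopy equivalence by Whitehead.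

**Step 4.** *We bound $\mu$ for homotopy spheres.* If $m\le3$, $M$ is diffeomorphic to $S^m$ (Perelman for $m=3$). If $m=5$, $M\cong S^5$ (Kervaire–Milnor and Smale; see Milnor, *Lectures on the h-cobordism theorem*, §9). If $m\ge6$, $M$ is a twisted sphere (Smale; ibid.), that is, two discs glued along their boundaries, and it carries a Morse function with two critical points. So $\mu(M)=2$ for $m\ne4$. For $m=4$, (1) gives $\mu(M)\le5$. In all cases $\mu/\iota\le5/2$. $\square$

This proves the first sentence of Theorem B(1). For the rest, suppose $\dim M\ge7$. If $\iota(M)\ge3$, then (1) gives $\mu(M)/\iota(M)\le(\dim M+1)/3$. If $\iota(M)\le2$, the ratio is at most $5/2\le8/3\le(\dim M+1)/3$. That a bounded ratio for $\iota\le 2$ makes $3$ the smallest possible denominator will be complete once Theorem A is proved.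

The lemma also settles surfaces by hand. For $S^2$ both numbers are $2$. Any other closed surface has $\iota\ge3$ by Lemma 1 and $\mu\le3$ by (1), so $\mu=\iota=3$. In dimensions at most $2$ the ratio is always $1$.

## Cup products bound both counts

To make $\mu$ large one would first try the lower bound in (1): find a manifold with large cup-length and a clever degenerate function. This cannot work, because cup-length bounds $\iota$ as well.

**Remark 2.** If $\dim M\ge1$, then $\mathrm{cuplength}(H^*(M;R))+1\le\iota(M)$ for every commutative ring $R$.

*Proof.* Let $g$ have isolated critical points and critical values $c_1<\dots<c_k$. Choose $a_i\in(c_i,c_{i+1})$ for $i<k$ and $a_k>c_k$, and put $V_0=\emptyset$, $V_i=\{g<a_i\}$. We show by induction that a product of $i$ classes of positive degree on $M$ restricts to $0$ on $V_i$. For $i=k$ this is the remark. The case $i=0$ is trivial.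

For $i\ge1$ write $c=c_i$. Around the critical points at level $c$ take finite unions of concentric closed balls $D'\subset\operatorname{int}D''$ and $D''\subset U$ with $U$ a disjoint union of open balls. Let $d>0$ be the distance from $D'$ to the complement of $\operatorname{int}D''$. For small $\varepsilon_0$ there are no critical points in the compact set $g^{-1}[c-\varepsilon_0,c+\varepsilon_0]\setminus\operatorname{int}D'$, so $|\nabla g|\ge\delta>0$ there. Let $0<\varepsilon<\varepsilon_0$ with $2\varepsilon<\delta d$, and put $V=\{g<c+\varepsilon\}$, $A=V\setminus D''$. Follow $-\nabla g$ from a point of $A$ while $g\ge c-\varepsilon$. Before it first meets $D'$ the trajectory would travel a length at least $d$ where $|\nabla g|\ge\delta$, so $g$ would drop by $\int|\nabla g|^2\,d\tau\ge\delta d>2\varepsilon$. This is impossible while $c-\varepsilon\le g<c+\varepsilon$. So the trajectory avoids $D'$, $g$ falls at rate at least $\delta^2$, and after time $3\varepsilon/\delta^2$ all of $A$ lies in $\{g<c-\varepsilon\}$. From there the flow carries it into $V_{i-1}$, as there are no critical values in between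 (for $i=1$ we conclude that $A=\emptyset$). So $A\hookrightarrow M$ is homotopic to a map into $V_{i-1}$, and a product $\alpha$ of $i-1$ positive-degree classes vanishes on $A$. A positive-degree class $\beta$ vanishes on $U$. Hence $\alpha\beta|_V$ comes from $H^*(V,A\cup U)=H^*(V,V)=0$. Finally, the flow carries $V_i$ into $V$ in finite time, so $V_i\hookrightarrow M$ is homotopic to a map into $V$ and $\alpha\beta|_{V_i}=0$. $\square$

This is the exact point where the first attempt stops. The argument only used that a neighborhood of the critical set of one level is contractible in $M$, componentwise, and this is just as true for a degenerate isolated critical point. If $\iota(M)=3$, the cup-length is at most $2$. We need an invariant that sees *how* a level changes the sublevel set.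

## Disjoint cells against a cone

Let $f$ be Morse on a closed manifold $M$ with critical values $c_1<\dots<c_k$. Choose $a_i\in(c_i,c_{i+1})$ for $1\le i\le k-1$ and put
$$X_0=\emptyset,\qquad X_i=f^{-1}(-\infty,a_i],\qquad X_k=M .$$
By Morse theory (Milnor, *Morse Theory*, Thm 3.1, Thm 3.2 and Remark 3.3), $X_i$ arises from $X_{i-1}$, up to homotopy relative to $X_{i-1}$, by disjointly attaching one cell for each critical point at level $c_i$. In detail: $X_i$ deformation retracts to $\{f\le c_i+\varepsilon\}$, this retracts to $\{f\le c_i-\varepsilon\}$ with disjoint cells attached, and $\{f\le c_i-\varepsilon\}$ retracts to $X_{i-1}$. Passing to quotients,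
$$X_i/X_{i-1}\ \simeq\ \text{a finite wedge of spheres of dimensions}\ge0, \tag{2}$$
where a point of index $0$ contributes an $S^0$, and $X/\emptyset$ means $X_+$, that is, $X$ with a disjoint base point.

What can an isolated degenerate critical point do? Let $N\subset S^{m-1}$ be a compact codimension-$0$ submanifold with boundary, given as $N=\{g\le0\}$ with $0$ a regular value of a smooth $g:S^{m-1}\to\mathbb R$. Extend $g$ to $\mathbb R^m\setminus0$ by $g(x)=g(x/|x|)$, and put
$$q(x)=\varphi(r)\,g(x),\quad q(0)=0,\qquad r=|x|,\quad\varphi(r)=e^{-1/r^2}.$$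
The $k$-th derivatives of $g$ are $O(r^{-k})$, and those of $\varphi$ are $\varphi$ times polynomials in the coordinates and $1/r$, so $q$ is smooth and flat at $0$. For $r>0$, $dq=\varphi'g\,dr+\varphi\,dg$. Here $dg$ kills the radial direction, so $dq=0$ would force $dg=0$ and $g=0$, against regularity of the value $0$. So $0$ is an isolated critical point, and $\{q\le0\}$ is the cone on $N$.

This suggests that passing such a point attaches a cone on $N$, where $N$ can have the homotopy type of almost any manifold $K$; the quotient of sublevel sets would then resemble a suspension $\Sigma K$. Cup products of positive-degree classes vanish on $\Sigma K$ just as on wedges of spheres. But *stable cohomology operations* of positive degree vanish on wedges of spheres and need not vanish on $\Sigma K$, and long composites of them may be nonzero there. So the plan has two halves: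

* build a closed $M$ that carries a function with three critical values, all degeneracy being of the above type, and that retracts onto a piece homotopy equivalent to $\Sigma K$;
* show that each Morse level can absorb only one operation, so a long nonzero composite needs many Morse levels.

The cone picture is only guidance. The proof uses (2) for Morse functions and an explicit $M$.

## A closed manifold with three critical values

Let $m\ge3$ and let $K\subset S^{m-1}$ be a closed connected smooth submanifold of positive codimension (nonempty, as all our manifolds are). Let $N$ be a closed tubular neighborhood of $K$, so $N\simeq K$ and $N\ne S^{m-1}$. There is a smooth $g$ on $S^{m-1}$ with regular value $0$ and $N=\{g\le0\}$: in a collar $\partial N\times(-1,1)$ let $g$ be the collar coordinate near $\partial N$, and glue it by a partition of unity with the constant $-1$ inside and $+1$ outside. Define $\varphi$ and $q$ as above, and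
$$c(r)=1-r^2,\qquad A=c+q,\qquad B=c-q,$$
$$M=\{(x,s,t)\in\mathbb R^m\times\mathbb R\times\mathbb R:\ s^2=A(x),\ t^2=B(x)\},\qquad h=s+t.$$

Here is why this shape is natural. Near $x=0$ the set $M$ has four sheets $s=\pm\sqrt A$, $t=\pm\sqrt B$. When the signs agree, $h=\pm(\sqrt A+\sqrt B)=\pm(2-r^2+O(r^4))$ has a nondegenerate extremum. When they differ, the two contributions of $c$ cancel and
$$h=\pm(\sqrt A-\sqrt B)=\pm\frac{2q}{\sqrt A+\sqrt B},$$
a positive function times the model $\pm q$. So the cone-type points sit at level $0$ between a minimum and a maximum. With $q=0$ the set would be singular where $s=t=0$; the term $q$ also removes this singularity.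

For $r>0$ we have $c'<0$, $\varphi>0$, $\varphi'>0$. On $M$ we have $A,B\ge0$, so $c=(A+B)/2\ge0$ and $r\le1$. Also $s^2+t^2+2|x|^2=2$, so $M$ is compact. For $r>0$,
$$dA=(c'+\varphi'g)\,dr+\varphi\,dg,\qquad dB=(c'-\varphi'g)\,dr-\varphi\,dg,\qquad dA\wedge dB=-2c'\varphi\,dr\wedge dg. \tag{3}$$
Since $dg$ kills the radial direction, $dr,dg$ are independent wherever $dg\ne0$. Hence $dA,dB$ are linearly independent wherever $r>0$ and $dg\ne0$. Where $dg=0$ we have $g\ne0$, because $0$ is a regular value. These two sentences drive everything below.

**Proposition 3.** $M$ is a closed connected smooth $m$-manifold, and $h=s+t$ has exactly the four critical points $(0,\pm1,\pm1)$, with critical values $-2,0,2$. So $\iota(M)\le3$. The set $W=M\cap\{t\ge0\}$ is a compact codimension-$0$ submanifold with $W\ne M$, there is a retraction $\rho:M\to W$, and $W\simeq\Sigma K$.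

**Step 1.** *We show that $M$ is smooth, by checking that the two equations have independent differentials.* Suppose $\lambda(dA-2s\,ds)+\nu(dB-2t\,dt)=0$ at a point of $M$ with $(\lambda,\nu)\ne0$. Then $\lambda s=\nu t=0$ and $\lambda\,dA+\nu\,dB=0$.

* If $s,t\ne0$, then $\lambda=\nu=0$, a contradiction.
* If $s=0\ne t$, then $\nu=0$ and $dA=0$, while $A=0<B$. Hence $c>0$, and $x\ne0$ because $A(0)=1$. By (3), $dA=0$ forces $dg=0$, since $\varphi>0$ and $dr,dg$ would otherwise be independent. From $0=A=c+\varphi g$ we get $g<0$, so $c'+\varphi'g<0$ and $dA=(c'+\varphi'g)\,dr\ne0$, a contradiction.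
* If $t=0\ne s$, then $\lambda=0$ and $dB=0$, while $B=0<A$. Again $c>0$, $x\ne0$ and $dg=0$. From $c=\varphi g$ we get $g>0$, so $c'-\varphi'g<0$ and $dB\ne0$, a contradiction.
* If $s=t=0$, then $A=B=0$, so $c=0$ and $q=0$, that is, $r=1$ and $g=0$. Hence $dg\ne0$ and $dA,dB$ are independent, a contradiction.

So $M$ is a closed smooth manifold of dimension $m+2-2=m$.

**Step 2.** *We find the critical points of $h$ by Lagrange multipliers.* A point of $M$ is critical iff for some $\lambda,\nu$ we have $-2s\lambda=1$, $-2t\nu=1$ and $\lambda\,dA+\nu\,dB=0$. Equivalently, $s,t\ne0$ and $t\,dA+s\,dB=0$. At $x=0$ we have $dA=dB=0$ and $A=B=1$, which gives the four points listed, with values $2,0,0,-2$. Suppose $x\ne0$ and the point is critical.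

If $dg\ne0$, independence of $dA,dB$ gives $s=t=0$, a contradiction.

If $dg=0$, then $g\ne0$, and (3) gives $t(c'+\varphi'g)=-s(c'-\varphi'g)$. Square this and use $t^2=B=c-\varphi g$, $s^2=A=c+\varphi g$:
$$0=(c-\varphi g)(c'+\varphi'g)^2-(c+\varphi g)(c'-\varphi'g)^2 .$$
The difference of the two squares is $4c'\varphi'g$ and their sum is $2(c'^2+\varphi'^2g^2)$, so
$$0=4cc'\varphi'g-2\varphi g(c'^2+\varphi'^2g^2)=2g\left[2cc'\varphi'-\varphi(c'^2+\varphi'^2g^2)\right].$$
Since $c\ge0$, $c'<0$ and $\varphi,\varphi'>0$, the bracket is negative, and $g\ne0$: a contradiction.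

**Step 3.** *We check that $W$ is a submanifold and a retract.* Consider a point of $M$ with $t=0$. If $s\ne0$, the third case of Step 1 shows $dB\ne0$; if $s=0$, the fourth shows that $dA,dB$ are independent. Suppose $\kappa\,dt+\lambda(dA-2s\,ds)+\nu(dB-2t\,dt)=0$ there. As $t=0$, we get $\kappa=0$, $\lambda s=0$, $\lambda\,dA+\nu\,dB=0$, and in both cases $\lambda=\nu=0$. So $dt$ is nonzero on $M$ there, $0$ is a regular value of $t|_M$, and $W$ is a compact codimension-$0$ submanifold. The map $\rho(x,s,t)=(x,s,|t|)$ is a retraction of $M$ onto $W$. The point $(0,1,-1)$ lies in $M\setminus W$.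

**Step 4.** *We describe the shadow of $M$ in $\mathbb R^m$.* Let $R=\{A\ge0,\ B\ge0\}=\{0\}\cup\{x\ne0:\ r\le1,\ c\ge\varphi|g|\}$. The function $c/\varphi:(0,1]\to[0,\infty)$ is a strictly decreasing homeomorphism. So
$$R=\{0\}\cup\{x\neq 0:\ r\le\varrho(x/|x|)\},\qquad \varrho=(c/\varphi)^{-1}\circ|g|,$$
with $\varrho$ continuous and positive on $S^{m-1}$. The map $x\mapsto x/\varrho(x/|x|)$, $0\mapsto0$, is a homeomorphism $R\cong D^m$. Where $r=\varrho$ we have $c=\varphi|g|$, so $A=\varphi(|g|+g)$, which is $0$ iff $g\le0$. Where $r<\varrho$, and at $x=0$, we have $A>0$. Hence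
$$(R,\ R\cap\{A=0\})\cong(D^m,N), \tag{4}$$
and in the same way $R\cap\{B=0\}$ corresponds to $\{g\ge0\}\subset S^{m-1}$.

**Step 5.** *We compute the homotopy type of $W$.* Put $W_\pm=W\cap\{\pm s\ge0\}$. On $W_\pm$ we have $t=\sqrt B$, $s=\pm\sqrt A$, so projection to $x$ is a homeomorphism $W_\pm\cong R$, and $W_+\cap W_-=W\cap\{s=0\}\cong R\cap\{A=0\}$. By (4), $W$ is $D^m\cup_ND^m$, two discs glued along $N$. Triangulate $S^{m-1}$ with $N$ as a subcomplex and take cones; then $W_-$ is a contractible subcomplex. Therefore
$$W\simeq W/W_-\cong D^m/N\simeq D^m\cup CN\simeq CN/N .$$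
Here $CN$ is the cone; collapsing the contractible $CN$ in $D^m\cup CN$ gives $D^m/N$, and collapsing the contractible $D^m$ gives $CN/N$, the unreduced suspension of $N$. As $N\simeq K$, this is homotopy equivalent to $\Sigma K$.

**Step 6.** *We check that $M$ is connected.* $M$ is the union of four copies of the connected set $R$, one for each choice of signs of $s,t$. Neighboring copies meet along $R\cap\{A=0\}$ or $R\cap\{B=0\}$. These are nonempty because $N$ and $\{g\ge0\}$ are. $\square$

**Example.** Let $m=3$, let $K\subset S^2$ be the equator, and let $g=x_3^2/r^2-\frac14$. On $S^2$ the critical values of $g$ are $-\frac14$ and $\frac34$, so $0$ is regular, and $N$ is an annulus. Since $(D^3,N)\cong(D^2\times[-1,1],\,S^1\times[-1,1])$, gluing two copies along $N$ gives $W\cong S^2\times[-1,1]$, which is indeed homotopy equivalent to $S^2\simeq\Sigma S^1$. As $M$ is two copies of $W$ glued along the boundary, $M$ is homeomorphic to $S^2\times S^1$. There is no gain yet: on $S^2\times S^1$, height plus $\cos\vartheta$ is a Morse function with values $-2,0,2$, so $\mu=\iota=3$ for $S^2\times S^1$ (it is not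 a homotopy sphere, so Lemma 1 gives $\iota\ge3$). The suspension $\Sigma K$ is a sphere here, and no operation acts on it. We need better $K$.

## Sublevel sets absorb one operation per Morse level

We want one argument that serves both for mod $2$ cohomology and for a version of K-theory, so we isolate what is used.

**Definition.** A *theory with operations* consists of a homotopy-invariant contravariant functor $\tilde h$ from finite pointed CW complexes (up to homotopy) to abelian groups, and a set $\Theta$ of natural additive self-transformations of $\tilde h$, subject to the following. Write $h(X,A)=\tilde h(X/A)$ and $h(X)=h(X,\emptyset)=\tilde h(X_+)$.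

* For $A\subset B\subset X$ the sequence $h(X,B)\to h(X,A)\to h(B,A)$ is exact at the middle term.
* Every $\theta\in\Theta$ vanishes on $\tilde h$ of every finite wedge of spheres of dimensions $\ge0$.

**Example.** Take $\tilde h=\tilde H^*(\ ;\mathbb F_2)$ and $\Theta=\{Sq^i:i>0\}$. Recall that $Sq^i:\tilde H^k\to\tilde H^{k+i}$ is natural, additive and commutes with suspension, and $Sq^k a=a^2$ for $a$ of degree $k$. On $S^j$ the reduced cohomology lives in one degree, so $Sq^i=0$ for $i>0$; by additivity this holds on wedges.

Compact manifolds and their sublevel sets at regular values are finite CW complexes and form CW pairs, by triangulation, so $h$ applies to them.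

**Lemma 4.** Let $M$ be a closed connected $m$-manifold, $m\ge2$. Let $W\subsetneq M$ be a compact codimension-$0$ submanifold with inclusion $j$. Let $z\in h(M)$ restrict to $0$ at points, and let $\theta_1,\dots,\theta_\ell\in\Theta$ satisfy $j^*(\theta_\ell\cdots\theta_1z)\ne0$. Then every Morse function on $M$ has at least $\ell+3$ critical values.

Let $f$ be Morse with critical values $c_1<\dots<c_k$. As $M$ is connected of positive dimension, $k\ge2$.

**Step 1.** *We push $W$ off the top level, to make the last sublevel set useful.* All points of $Q=f^{-1}(c_k)$ are critical, so $Q$ is finite. Since $m\ge2$, $M$ is connected and $M\setminus W$ is open and nonempty, some diffeomorphism $\Phi$ of $M$ isotopic to the identity has $\Phi(Q)\subset M\setminus W$. Then $j'=\Phi^{-1}\circ j$ is homotopic to $j$, and $j'(W)\cap Q=\emptyset$. Choose regular values $a_i\in(c_i,c_{i+1})$ with $a_{k-1}>\max f\circ j'$, and form $X_0,\dots,X_k$ as before (2). Then $j'(W)\subset X_{k-1}$.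

**Step 2.** *We filter $h(M)$ and show that each operation moves one step down.* Let $F_i=\ker(h(M)\to h(X_i))$. Then $F_0\supset F_1\supset\dots\supset F_k=0$, and we set $F_i=0$ for $i>k$. We claim
$$\theta F_i\subset F_{i+1}\qquad(\theta\in\Theta,\ i<k). \tag{5}$$
Let $u\in F_i$. By exactness for $\emptyset\subset X_i\subset M$, $u$ is the image of some $\tilde u\in h(M,X_i)$. By naturality the restriction of $\theta\tilde u$ to $h(X_{i+1},X_i)$ is $\theta$ of the restriction of $\tilde u$. This is $0$, since $h(X_{i+1},X_i)=\tilde h(X_{i+1}/X_i)$ and $X_{i+1}/X_i$ is a wedge of spheres by (2). By exactness for $X_i\subset X_{i+1}\subset M$, $\theta\tilde u$ comes from $h(M,X_{i+1})$. Its image in $h(M)$ is $\theta u$ by naturality, and it restricts to $0$ on $X_{i+1}$. This is (5).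

**Step 3.** *We start the descent at $F_1$.* The set $X_1$ is a disjoint union of discs and $M$ is connected, so $X_1\hookrightarrow M$ is homotopic to a constant map. Since $z$ restricts to $0$ at points, $z\in F_1$.

**Step 4.** *We compare with the top.* By (5), and since additive maps send $0$ to $0$, the element $w=\theta_\ell\cdots\theta_1z$ lies in $F_{\ell+1}$. But $w\notin F_{k-1}$: if $w|_{X_{k-1}}=0$, then $j'(W)\subset X_{k-1}$ gives $j'^*w=0$, and $j^*w=j'^*w$ by homotopy invariance, against the hypothesis. Since the $F_i$ decrease, $\ell+1<k-1$, that is, $k\ge\ell+3$. $\square$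

If we knew only $w\ne0$ in $h(M)$, then $F_k=0$ would give $k\ge\ell+2$; Step 1 gains the extra unit.

## Steenrod squares on $\Sigma\mathbb{RP}^{2^n}$

We now prove Theorem A. The space $K=\mathbb{RP}^{2^n}$ has a class $x\in H^1(K;\mathbb F_2)$ with $x^{2^n}\ne0$, and since $Sq^{2^i}(x^{2^i})=x^{2^{i+1}}$,
$$Sq^{2^{n-1}}\cdots Sq^2Sq^1x=x^{2^n}\ne0, \tag{6}$$
a composite of $n$ operations. For $n=1$ this is $Sq^1x=x^2$ on $\mathbb{RP}^2$; for $n=2$ it is $x\mapsto x^2\mapsto x^4$ on $\mathbb{RP}^4$.

**Step 1.** *We choose the manifold.* By Whitney, $K$ embeds smoothly in $\mathbb R^{2^{n+1}}\subset S^{2^{n+1}}$, with positive codimension. Put $m=2^{n+1}+1\ge5$ and let $M_n$ be the manifold of Proposition 3. Then $\iota(M_n)\le3$.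

**Step 2.** *We transport (6) to $M_n$.* Take $\tilde h=\tilde H^*(\ ;\mathbb F_2)$ and $\Theta=\{Sq^i:i>0\}$. Let $\sigma x\in H^2(\Sigma K)\cong H^2(W)$ be the suspension of $x$, and $z=\rho^*(\sigma x)\in H^2(M_n;\mathbb F_2)$. It restricts to $0$ at points. Since $\rho j=\mathrm{id}_W$ and Steenrod squares are natural and stable,
$$j^*\big(Sq^{2^{n-1}}\cdots Sq^2Sq^1z\big)=\sigma\big(Sq^{2^{n-1}}\cdots Sq^2Sq^1x\big)=\sigma(x^{2^n})\ne0 .$$
Lemma 4 with $\ell=n$ gives $\mu(M_n)\ge n+3$.

**Step 3.** *We check that the denominator is exactly $3$.* We have $H^2(M_n;\mathbb F_2)\ne0$ and $m\ge5$, so $M_n$ is neither a point nor a homotopy sphere. By Lemma 1, $\iota(M_n)\ge3$. Hence $\iota(M_n)=3$ and the ratio is at least $(n+3)/3\to\infty$. This proves Theorem A, and with Lemma 1 it completes Theorem B(1). $\square$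

**Example.** For $n=1$ we have $K=\mathbb{RP}^2\subset S^4$ and $\dim M_1=5$. Every Morse function on $M_1$ has at least four critical values, while $s+t$ has three. For the function $s+t$, the sublevel sets at $-1$ and $1$ give $X_1\subset X_2$. Here $X_1$ is a disc and $M_1/X_2$ is a sphere, since both extrema are unique and nondegenerate. The quotient $X_2/X_1$ is *not* a wedge of spheres: the proof of Lemma 4 used the Morse condition only through (2), the disc structure of $X_1$ and the finiteness of the top level, so it would otherwise give $3\ge4$.

## The operation $\psi^3-1$ on $\Sigma\mathbb{CP}^{2^s-1}$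

In Theorem A the lower bound $n+3$ is logarithmic in the dimension $2^{n+1}+1$, while the upper bound in (1) is linear. To get linear growth we look for a *single* operation with long nonzero powers. Adams operations in complex K-theory are natural candidates.

Recall that $\psi^3$ is a natural ring endomorphism of $K^0$, with $\psi^3[L]=[L^3]$ for line bundles. It is compatible with external products, and on $\tilde K^0(S^{2i})=\mathbb Z$ it is multiplication by $3^i$. The operation $\psi^3-1$ on $\tilde K^0$ itself does not qualify for Lemma 4: on $\tilde K^0(S^2)$ it is multiplication by $2\ne0$. But $3^i-1$ is always even, so the obstacle disappears modulo $2$. We reduce modulo $2$ by smashing with a suspension of $\mathbb{RP}^2$. Put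
$$P=\Sigma\mathbb{RP}^2,\qquad\tilde h(Y)=\tilde K^0(Y\wedge P),\qquad\Theta=\{\theta\},\quad\theta=\psi^3-1 .$$
The suspension in $P$ pairs with the one in $\Sigma K$, so that Bott periodicity will apply.

**Step 1.** *We check that this is a theory with operations.* Smashing with $P$ preserves cofibrations, so exactness holds; naturality and additivity are clear. It remains to see that $\theta$ vanishes on wedges of spheres, and by additivity it suffices to treat $S^j$, where $\tilde h(S^j)=\tilde K^0(S^{j+1}\wedge\mathbb{RP}^2)$. The cofibration $S^1\to\mathbb{RP}^2\to S^2$ has connecting maps of degree $\pm2$. Smash it with $S^{j+1}$ to get the exact sequence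
$$\tilde K^0(S^{j+3})\xrightarrow{\pm2}\tilde K^0(S^{j+3})\to\tilde K^0(S^{j+1}\wedge\mathbb{RP}^2)\to\tilde K^0(S^{j+2})\xrightarrow{\pm2}\tilde K^0(S^{j+2}).$$
The groups $\tilde K^0$ of spheres are $\mathbb Z$ or $0$, so multiplication by $\pm2$ on them is injective. The last map is injective, hence the one before it is zero, and
$$\tilde h(S^j)\cong\tilde K^0(S^{j+3})/2, \tag{7}$$
the isomorphism being induced by a map of spaces, the collapse $S^{j+1}\wedge\mathbb{RP}^2\to S^{j+3}$. So it commutes with $\psi^3$. If $j+3=2i$, $\psi^3$ acts as $3^i\equiv1\pmod2$; if $j+3$ is odd, the group is $0$. Hence $\psi^3=1$ on $\tilde h(S^j)$, and $\theta=0$. Note that (7) with $j=0$ gives $h(\mathrm{pt})=\tilde h(S^0)=0$.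

**Step 2.** *We compute $\tilde h(\Sigma K)$ for $K=\mathbb{CP}^{2^s-1}$, $s\ge3$, together with $\theta$.* We have $\tilde h(\Sigma K)=\tilde K^0(S^2\wedge K\wedge\mathbb{RP}^2)$. Bott periodicity $u\mapsto\beta\boxtimes u$ identifies it with $\tilde K^0(K\wedge\mathbb{RP}^2)$, and
$$\psi^3(\beta\boxtimes u)=3\beta\boxtimes\psi^3u. \tag{8}$$

The two factors are as follows. The argument of Step 1, without the smash factor, gives $\tilde K^0(\mathbb{RP}^2)\cong\tilde K^0(S^2)/2=\mathbb Z/2$. It is generated by $\varepsilon=[L]-1$, where $L$ is the complexified tautological line bundle; $c_1(L)\ne0$ in $H^2(\mathbb{RP}^2;\mathbb Z)=\mathbb Z/2$, so $\varepsilon\ne0$. Since $L^2$ is trivial, $\psi^3\varepsilon=[L^3]-1=\varepsilon$. For projective space, $K^0(K)=\mathbb Z[y]/(y-1)^{2^s}$ with $y$ the class of the hyperplane line bundle, $\psi^3y=y^3$ and $K^1(K)=0$.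

As $K^0(K)$ is free and $K^1(K)=0$, the Künneth theorem (Atiyah, *K-Theory*, Cor. 2.7.15) gives $K^0(K\times\mathbb{RP}^2)=K^0(K)\otimes K^0(\mathbb{RP}^2)$. Taking the kernel of the restriction to $K\times\mathrm{pt}$,
$$\tilde K^0(K_+\wedge\mathbb{RP}^2)=K^0(K)\otimes\tilde K^0(\mathbb{RP}^2)\cong\mathbb F_2[y]/(y-1)^{2^s}=\mathbb F_2[y]/(y^{2^s}-1)=:E ,$$
where a class $v\otimes\varepsilon$ corresponds to $v$ mod $2$. The group $\tilde K^0(K\wedge\mathbb{RP}^2)$ is the kernel of the restriction from $K_+$ to (base point)$_+$, so it corresponds to the kernel $I\subset E$ of $y\mapsto1$.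

Now $\psi^3(v\otimes\varepsilon)=\psi^3v\otimes\varepsilon$, so on $E$ the operation $\psi^3$ is the ring endomorphism $\sigma:y^a\mapsto y^{3a}$. The factor $3$ in (8) is $1$ because $2=0$ on $I$. Hence $\tilde h(\Sigma K)\cong I$, and $\theta$ corresponds to $\sigma-1$.

**Step 3.** *We find a long nonzero power of $\theta$.* Let $z_0=y-1\in I$ and $\ell=2^{s-2}-1$. In $\mathbb F_2[T]$, Frobenius gives
$$(T-1)^{2^{s-2}-1}=\frac{(T-1)^{2^{s-2}}}{T-1}=\frac{T^{2^{s-2}}-1}{T-1}=\sum_{i=0}^{2^{s-2}-1}T^i .$$
Put $T=\sigma$. Since $3$ has order $2^{s-2}$ in $(\mathbb Z/2^s)^\times$ for $s\ge3$,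
$$\theta^\ell z_0=\sum_{i=0}^{2^{s-2}-1}\big(y^{3^i}-1\big)=\sum_{a\in\langle3\rangle\subset(\mathbb Z/2^s)^\times}y^a\ \ne\ 0 .$$
The constants sum to $2^{s-2}\equiv0$ modulo $2$, and the exponents are distinct modulo $2^s$, while $1,y,\dots,y^{2^s-1}$ is a basis of $E$.

**Example.** For $s=3$, $\theta z_0=y^3+y$. For $s=4$ we work modulo $y^{16}=1$ over $\mathbb F_2$: $\theta z_0=y^3+y$, then $\theta^2z_0=(y^9+y^3)+(y^3+y)=y^9+y$, then $\theta^3z_0=(y^{27}+y^3)+(y^9+y)=y^{11}+y^9+y^3+y\ne0$. The exponents form $\langle3\rangle=\{1,3,9,11\}\subset(\mathbb Z/16)^\times$. This set is permuted by multiplication by $3$, so $\theta^4z_0=0$.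

**Step 4.** *We choose the manifold in each dimension $m\ge29$.* Let $s\ge3$ be such that $2^{s+2}-3\le m<2^{s+3}-3$; it exists because $2^5-3=29$. The manifold $K=\mathbb{CP}^{2^s-1}$ has real dimension $2^{s+1}-2$, so by Whitney
$$K\subset\mathbb R^{2^{s+2}-4}\subset\mathbb R^{m-1}\subset S^{m-1},$$
with positive codimension. Let $M$ be the manifold of Proposition 3. Then $\iota(M)\le3$.

**Step 5.** *We apply Lemma 4.* View $z_0\in\tilde h(\Sigma K)\subset h(\Sigma K)\cong h(W)$, and put $z=\rho^*z_0\in h(M)$. It restricts to $0$ at points because $h(\mathrm{pt})=0$. Since $\rho j=\mathrm{id}_W$, we have $j^*\theta^\ell z=\theta^\ell z_0\ne0$. Lemma 4 gives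
$$\mu(M)\ge\ell+3=2^{s-2}+2 .$$
Since $m+3<2^{s+3}$, we have $2^{s-2}>\frac{m+3}{32}$, so $\mu(M)>\frac{m+3}{32}+2$. If $m=2^{s+2}-3$, then $2^{s-2}=\frac{m+3}{16}$, so $\mu(M)\ge\frac{m+3}{16}+2$.

**Step 6.** *We check the denominator and collect the bounds.* As $W$ is a retract of $M$, the group $H^3(M;\mathbb Z)$ contains $H^3(\Sigma K;\mathbb Z)\cong H^2(K;\mathbb Z)\ne0$. Since $m\ge29$, $M$ is not a homotopy sphere, and Lemma 1 gives $\iota(M)=3$. Dividing,
$$\frac{\mu(M)}{\iota(M)}>\frac13\Big(\frac{m+3}{32}+2\Big)=\frac{m+67}{96}.$$
Together with the upper bound $\frac{m+1}3$ from Theorem B(1), this places $\sup_{\dim M=m}\mu(M)/\iota(M)$ between $\frac{m+67}{96}$ and $\frac{m+1}{3}$ for every $m\ge29$. $\square$
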